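# Periodic virtual diagrams of classical knots

## 1. Rotational symmetry with virtual crossings, and the case of hyperbolic knots

Draw a knot in the plane, off the origin, so that rotation by $2\pi/q$ about the origin carries the picture to itself. Such a picture exhibits a symmetry of the knot. Now allow the picture to contain virtual crossings, and suppose that the knot it represents happens to be classical. Can the extra freedom produce a rotational symmetry that no honest classical picture of this knot has? This is a question of S. Y. Lee; it is taken from Hans U. Boden, Andrew J. Nicas and Lindsay White, "Alexander invariants of periodic virtual knots", arXiv:1706.02671 (2017). The answer is no. We first prove this for hyperbolic knots, where one theorem of geometry does most of the work, and then see what must be replaced for an arbitrary knot.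

**Definition (diagrams).** A *virtual knot diagram* is a generically immersed closed curve in the plane whose double points are either classical crossings (with over/under information) or virtual crossings (with none). Its *Gauss diagram* is the parametrizing circle with one arrow for each classical crossing, from the over-point (tail) to the under-point (head), marked with the sign of the crossing. Virtual crossings leave no trace. *Virtual equivalence* is generated by the Reidemeister moves R1, R2, R3 on classical crossings together with virtual and mixed moves, which do not change the Gauss diagram. *Welded equivalence* is virtual equivalence together with the exchange of two adjacent arrow tails in the Gauss diagram. A classical diagram is a virtual diagram without virtual crossings.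

**Definition (periodic).** Let $q>1$ be an integer. A virtual (or classical) diagram is *$q$-periodic* if it misses the origin and is invariant under rotation by $2\pi/q$ about the origin. A knot *admits* such a diagram if one of them represents it.

**Example 1.** Repeat a word in the two-strand symbols $\sigma$ (positive classical crossing) and $v$ (virtual crossing) $q$ times and close up around the origin; if the result has one component, it is a $q$-periodic diagram. For $q=3$ the word $\sigma$ gives the three-crossing diagram of the trefoil. The word $v$ gives a curve with three virtual crossings and an empty Gauss diagram, so it represents the trivial knot. The word $\sigma vv$ gives a diagram with six virtual crossings. Since $vv$ does not change which strand is where, its Gauss diagram is the one for $\sigma$, so this is a genuinely virtual 3-periodic diagram of the trefoil.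

Let $K\subset S^3$ be a classical knot, $E$ its exterior and $G=\pi_1(E)$. Let $(x,\lambda)$ be a meridian–preferred longitude pair: both are loops on $\partial E$, joined to the base point by the same path, and $\lambda$ has linking number $0$ with $K$. Consider these conditions.

* (a) $K$ admits a $q$-periodic classical diagram.
* (b) $K$ admits a $q$-periodic virtual diagram.
* (c) Some $q$-periodic virtual diagram is welded equivalent to a diagram of $K$.
* (d) Some signed Gauss diagram representing $K$ as a welded knot is invariant (arrows, directions, signs) under an orientation-preserving homeomorphism of its circle generating a free $\mathbb Z/q$-action.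
* (e) For some orientation of $K$ there are $\varphi\in\mathrm{Aut}(G)$, $l\in G$, $s\in\mathbb Z$ with
$$\varphi^q=1,\qquad \varphi(x)=l^{-1}xl,\qquad l\,\varphi(l)\cdots\varphi^{q-1}(l)=\lambda x^{s}.\tag{1}$$

The implications (a)⇒(b)⇒(c) are trivial. A knot is *hyperbolic* if $G$ is a torsion-free lattice of orientation-preserving isometries of $\mathbb H^3$ and $E$ is $\mathbb H^3/G$ minus an open cusp neighborhood; the figure-eight knot is the textbook example. The trefoil is not hyperbolic: its group $\langle a,b\mid aba=bab\rangle$ has the infinite-order central element $(aba)^2$, while a lattice in $\mathrm{Isom}(\mathbb H^3)$ has trivial center.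

**Theorem 1 (hyperbolic knots).** For a hyperbolic knot $K$ and $q>1$, conditions (a)–(e) are equivalent. Moreover, any $\varphi$ as in (1) is induced, up to inner automorphisms, by an orientation-preserving diffeomorphism $F$ of $(S^3,K)$ of order $q$. This $F$ is smoothly conjugate to a rotation about an unknotted axis disjoint from $K$, and it rotates $K$ by $1/q$ of a turn.

One might try to symmetrize directly: a chain of moves leads from the periodic virtual diagram to a classical one, and one would like to perform it equivariantly. But the rotation carries a given chain to a different chain, and the intermediate diagrams have no symmetry. So we keep only what survives arbitrary moves, namely a group with a pair of elements, together with the symmetry that the first diagram induces on it. That is condition (e).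

**Proof of (c)⇒(d).** The rotation $\rho$ lifts uniquely to a homeomorphism $\hat\rho$ of the parametrizing circle, because the immersion is injective off the finitely many double points, and $\hat\rho^{\,q}=1$ by uniqueness. For $0<j<q$ the only fixed point of $\rho^j$ is the origin, which is not on the diagram, so $\hat\rho^{\,j}$ has no fixed point. An orientation-reversing homeomorphism of a circle has fixed points, so $\hat\rho$ preserves orientation. A rotation of the plane preserves over/under information and signs. So the Gauss diagram is invariant as required in (d). In particular we may orient a symmetric diagram, and the symmetry preserves the orientation. $\square$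

## 2. The group and the peripheral pair of a Gauss diagram

This section proves (d)⇒(e) for every classical knot.

**Definition (group of a Gauss diagram).** Let $D$ be an oriented signed Gauss diagram. Its *arcs* are the intervals between consecutive arrow heads. The group $G(D)$ has one generator per arc. At a crossing of sign $\epsilon$ with over-arc $c$, incoming under-arc $a$ and outgoing under-arc $b$ there is the relation $b=c^{-\epsilon}ac^{\epsilon}$. For a base point $p_0$ that is not an arrow endpoint let $x$ be the generator of its arc. Put $w=\prod c_i^{\epsilon_i}$ over the undercrossings met in going once around from $p_0$, and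
$$s=\sum\epsilon_i,\qquad \lambda=wx^{-s}.$$

The generator of the current arc is conjugated at each undercrossing, so following it once around gives $w^{-1}xw=x$. Thus $x$, $w$, $\lambda$ commute.

**Example 2 (the trefoil).** The three-crossing diagram reads, along the circle, $O_1,U_2,O_3,U_1,O_2,U_3$, with all signs $+1$. Let $a$ be the arc from $U_3$ to $U_2$, let $b$ be the arc from $U_2$ to $U_1$, and $c$ the arc from $U_1$ to $U_3$. The over-arcs of crossings $1,2,3$ are $a,c,b$. The relations are $b=c^{-1}ac$, $c=a^{-1}ba$, $a=b^{-1}cb$, that is, $cb=ac=ba$; eliminating $c=a^{-1}ba$ leaves $aba=bab$. Take $p_0$ between $U_3$ and $O_1$. Then $x=a$, $w=cab$, $s=3$, $\lambda=caba^{-3}$. Shifting the circle by two places carries $O_1\to O_3\to O_2\to O_1$ and $U_2\to U_1\to U_3\to U_2$, so it is a symmetry with $q=3$. It induces $\varphi:a\mapsto b\mapsto c\mapsto a$. The word read from $p_0$ to its image is $l=c$. Then $\varphi(x)=b=c^{-1}ac=l^{-1}xl$ and $l\varphi(l)\varphi^2(l)=cab=\lambda x^3$, which is (1). For the trivial knot, $G=\langle x\rangle$ and $\lambda=1$, and (1) holds with $\varphi=1$, $l=1$, $s=0$.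

**Proposition 2.** (i) If $D$ comes from a classical diagram of $K$, then $(G(D);x,\lambda)$ is $\pi_1(E)$ with a meridian and its preferred longitude. (ii) $(G(D);x,\lambda)$, up to isomorphism and simultaneous conjugation, is an invariant of welded equivalence.

**Proof of (i).** Take the base point of $E$ above the plane and multiply paths from left to right. Let the generator of an arc be the loop that passes under the arc from its right to its left; its linking number with $K$ is $+1$. At a crossing of sign $\epsilon$ the under-strand passes under $c$ from right to left if $\epsilon=1$, and from left to right if $\epsilon=-1$. So the path "go down just before the crossing, run beside $K$ past it, go up" is the loop $c^{\epsilon}$. Sliding the meridian of the under-strand past the crossing gives $a=c^{\epsilon}bc^{-\epsilon}$, the Wirtinger relation, so $G(D)=\pi_1(E)$. Running beside $K$ all the way around from $p_0$ contributes $c_i^{\epsilon_i}$ at each undercrossing and nothing at an overcrossing, so $w$ is a parallel of $K$, joined to the base point by the same path as $x$. Its linking number with $K$ is $\sum\epsilon_i=s$. Hence $\lambda=wx^{-s}$ is the preferred longitude. $\square$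

**Proof of (ii).**

**Step 1: moving the base point.** Moving $p_0$ past a tail changes nothing. Moving it forward past a head with over-arc $c$ and sign $\epsilon$ replaces $x$ by $c^{-\epsilon}xc^{\epsilon}$, and $w=c^{\epsilon}w_2$ by $w_2c^{\epsilon}=c^{-\epsilon}wc^{\epsilon}$, while $s$ is unchanged. So $(x,\lambda)$ is conjugated by one element. In the remaining moves we may therefore take $p_0$ outside the disc of the move.

**Step 2: what must be checked for a move in a disc.** Each strand in the disc has an entering generator, a leaving generator and a word $W$ (the product of the $c_i^{\epsilon_i}$ read along it), and the leaving generator is $W^{-1}(\text{entering})W$. The generators inside the disc can be eliminated by Tietze moves. So if, in terms of the entering generators, the leaving generators and the words are the same before and after the move, then $G(D)$, $x$ and $w$ are unchanged.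

**Step 3: the moves that do not touch the words.** Virtual and mixed moves do not change the Gauss diagram. Exchanging adjacent tails changes neither relations nor words, because arcs are separated only by heads.

**Step 4: R1.** Let $a$ enter and $b$ leave. The over-arc of the kink is $a$ or $b$, so the relation is $b=a^{-\epsilon}aa^{\epsilon}$ or $b=b^{-\epsilon}ab^{\epsilon}$. In either case $b=a$, and the word read is $a^{\epsilon}$. If $w=w_1w_2$ with the kink inserted in between, then $a=w_1^{-1}xw_1$, so the new $w$ is $w_1a^{\epsilon}w_2=x^{\epsilon}w$, and the new $s$ is $s+\epsilon$. Since $x$ and $w$ commute, $\lambda$ is unchanged.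

**Step 5: R2.** The lower strand passes twice under the same arc $c$ with opposite signs and reads $c^{\epsilon}c^{-\epsilon}=1$. The upper strand reads the empty word. The two signs cancel in $s$.

**Step 6: R3.** Let $c$ be the generator of the top strand, and $d_R,d_L$ the generators of the parts of the middle strand to the right and left of the top strand. Crossing under $c$ from right to left has sign $+1$, from left to right sign $-1$. If the middle strand runs from right to left, then $d_L=c^{-1}d_Rc$. If it runs from left to right, then $d_R=c\,d_Lc^{-1}$. So in both cases
$$d_L=c^{-1}d_Rc.\tag{2}$$
The word of the middle strand, $c^{\pm1}$, is the same before and after. Let $\eta$ be the sign of the middle/bottom crossing. The move carries this crossing from one side of the top strand to the other and preserves $\eta$. If the bottom strand crosses the top one from right to left, its word is $c\,d_L^{\eta}$ when the middle/bottom crossing is on the left, and $d_R^{\eta}c$ when it is on the right; these are equal by (2). If it crosses from left to right, the two words are $d_L^{\eta}c^{-1}$ and $c^{-1}d_R^{\eta}$, again equal by (2). $\square$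

**Proposition 3.** For every classical knot, (d) implies (e).

**Proof.** Let $D$ be the symmetric Gauss diagram. The action on the circle preserves the cyclic order of the orbit of $p_0$, so we can choose the generator $r$ of the $\mathbb Z/q$-action for which $rp_0$ is the first point of this orbit met when traveling from $p_0$; the next ones are $r^2p_0,r^3p_0,\dots$ in this order. Since $r$ permutes arcs and relations, it gives $\varphi\in\mathrm{Aut}(G(D))$ with $\varphi^q=1$. Let $l$ be the word read from $p_0$ to $rp_0$. The generator of the arc of $rp_0$ is on one hand $\varphi(x)$, on the other hand $l^{-1}xl$. The word read from $r^ip_0$ to $r^{i+1}p_0$ is $\varphi^i(l)$, so $l\varphi(l)\cdots\varphi^{q-1}(l)=w=\lambda x^s$. By Proposition 2 there is an isomorphism $G(D)\cong G$ carrying $(x,\lambda)$ to the pair of $K$, for one of its orientations. Transporting $\varphi$ and $l$ gives (1). $\square$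

It remains to prove (e)⇒(a). If $K$ is trivial, a round circle about the origin is a $q$-periodic diagram. From now on $K$ is nontrivial, so $\partial E$ is an incompressible torus, and $\varphi,l,s$ satisfy (1).

## 3. A finite extension of the knot group and its models

We package $\varphi$ and $l$ into one group and say what kind of action of this group produces a periodic diagram.

Put $P=\langle x,\lambda\rangle\cong\mathbb Z^2$ and $w=\lambda x^s$. Since $\varphi^q=1$,
$$\varphi(w)=\varphi(l)\cdots\varphi^{q-1}(l)\,l=l^{-1}wl,\qquad\text{hence}\qquad \varphi(\lambda)=l^{-1}\lambda l.$$
Let
$$\Gamma=G\rtimes\langle t\rangle,\qquad t^q=1,\quad tgt^{-1}=\varphi(g),\qquad u=lt.\tag{3}$$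
Then $uxu^{-1}=l\varphi(x)l^{-1}=x$ and likewise $u\lambda u^{-1}=\lambda$. Moreover
$$u^q=l\,\varphi(l)\cdots\varphi^{q-1}(l)\,t^q=\lambda x^s.\tag{4}$$
So $\hat P:=\langle x,u\rangle$ is abelian, generated by two elements, and contains $P=\langle x,u^q\rangle\cong\mathbb Z^2$. Hence $\hat P\cong\mathbb Z^2$, free on $x,u$. Geometrically, $t$ will be a lift of the symmetry with a fixed point, and $u$ a lift that moves along the knot by $1/q$ of a turn.

Let $\tilde E$ be the universal cover of $E$. The components of $\partial\tilde E$ are planes, permuted transitively by $G$, and $P$ is the stabilizer of one of them.

**Definition ($\Gamma$-model).** A *$\Gamma$-model* of $E$ is a smooth 3-manifold $\hat E$ with boundary and a smooth $\Gamma$-action such that the following hold.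

* (M1) There is a $G$-equivariant diffeomorphism $\hat E\to\tilde E$.
* (M2) The components of $\partial\hat E$ carry flat metrics making them Euclidean planes, $\Gamma$ acts on $\partial\hat E$ by isometries, and some invariant collar of the boundary is $\Gamma$-equivariantly $\partial\hat E\times[0,\delta)$ with trivial action on $[0,\delta)$.
* (M3) Exactly one component $\Pi_P$ of $\partial\hat E$ has $G$-stabilizer $P$, and $P$ acts on $\Pi_P$ by translations.
* (M4) $t$ has a fixed point in $\hat E$.

**Proposition 4.** If $K$ is nontrivial, (1) holds and $E$ has a $\Gamma$-model, then $\varphi$ is induced by a diffeomorphism $F$ as described in the "moreover" part of Theorem 1, and $K$ admits a $q$-periodic classical diagram.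

**Proof.**

**Step 1: a symmetry of the exterior.** Let $E'=\hat E/G$. Since $t$ normalizes $G$, it induces a diffeomorphism $F'$ of $E'$ with $F'^q=1$, and $F'$ induces $\varphi$ up to inner automorphisms because $tgt^{-1}=\varphi(g)$. By (M1) there is a diffeomorphism $\Psi:E'\to E$ with a $G$-equivariant lift. This lift carries $\Pi_P$ to a boundary plane of $\tilde E$ with stabilizer $P$, so $\Psi|_{\partial}:\Pi_P/P\to\partial E$ induces the identity of $P$: it matches the classes $x,\lambda$. Orient $E'$ so that $\Psi$ preserves orientation.

**Step 2: the symmetry on the boundary torus.** Since $l\in G$, $u=lt$ also induces $F'$. The plane $u\Pi_P$ has $G$-stabilizer $uPu^{-1}=P$, so $u\Pi_P=\Pi_P$ by (M3). On $\Pi_P$, $u$ is an isometry commuting with $P$, which acts as a lattice of translations since $\Pi_P/P$ is a torus. The linear part of $u$ fixes two independent vectors, so $u$ is a translation. In coordinates with $x=(1,0)$, $\lambda=(0,1)$, (4) says that $q$ times its vector is $(s,1)$. Hence $F'|_{\partial E'}$ is translation by $(s/q,1/q)$ on $\mathbb R^2/\mathbb Z^2$, and on a collar $F'$ is this translation times the identity.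

**Step 3: extension over a solid torus.** Glue $N=D^2\times S^1$ to $E'$ by $(e^{2\pi ia},e^{2\pi ib})\leftrightarrow(a,b)$, so that $\partial D^2$ is $x$. Then $F'$ extends smoothly over $N$ by (rotation by $s/q$ of a turn)$\times$(rotation by $1/q$ of a turn). A diffeomorphism of tori is determined up to isotopy by its effect on $\pi_1$, so $\Psi|_\partial$ is isotopic to the linear identification of $\partial E'$ with $\partial E$ given by the bases $x,\lambda$. After a modification in a collar, $\Psi$ extends over $N$, because $x$ bounds a meridian disc on both sides. So $(E'\cup N,\text{core})\cong(S^3,K)$, preserving orientation. We obtain a smooth $F:S^3\to S^3$ with $F(K)=K$ and $F^q=1$, inducing $\varphi$ up to inner automorphisms. For $0<j<q$, $F^j$ rotates the $S^1$-factor of $N$ by $j/q$ of a turn, so it has no fixed point on $N$. Hence $F$ has order exactly $q$, acts freely on $K$ and rotates $K$ by $1/q$ of a turn. It preserves orientation, because it does so on $N$.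

**Step 4: the axis.** By (M4), $F'$ fixes a point of $E'$, so $F$ has a fixed point. Every smooth finite group action on $S^3$ is smoothly conjugate to an orthogonal one (Perelman; Dinkelbach–Leeb, *Equivariant Ricci flow with surgery and applications to finite group actions on geometric 3-manifolds*, Geom. Topol. 13 (2009)). So $F$ is conjugate to an element of $SO(4)$ of order $q$ with eigenvalue $1$. Nonreal eigenvalues come in pairs and $-1$ has even multiplicity as the determinant is $1$, so $1$ has even multiplicity; it is not $4$ because $F\ne1$, so it is $2$. With $S^3=\mathbb R^3\cup\{\infty\}$ and $\infty$ on the fixed circle, $F$ is conjugate to the rotation about the $z$-axis by $2\pi k/q$, where $\gcd(k,q)=1$. The conjugating map may be taken orientation-preserving: otherwise compose it with $z\mapsto-z$, which commutes with the rotation. So it carries $K$ to an equivalent knot $K_1$. Since $F$ has no fixed point on $K$, $K_1$ misses the axis, including $\infty$. A power of $F$ becomes the rotation by $2\pi/q$, so $K_1\subset(\mathbb R^2\setminus0)\times\mathbb R$ is invariant under rotation by $2\pi/q$.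

**Step 5: the diagram.** The quotient of $(\mathbb R^2\setminus0)\times\mathbb R$ by this rotation is (open annulus)$\times\mathbb R$. The image of $K_1$ is a knot there, whose full preimage is $K_1$. A small compactly supported isotopy makes its projection to the annulus generic. Lift the isotopy to the $q$-fold cover; it is equivariant there and moves $K_1$ to an equivalent invariant knot, again called $K_1$. The rotation preserves the $z$-coordinate, and $\mathbb R^2\setminus0\to(\mathbb R^2\setminus0)/(\mathbb Z/q)$ is a covering. So two points of $K_1$ over the same point of $\mathbb R^2\setminus0$ give, downstairs, two points over the same point of the annulus with the same two heights, and genericity passes up through the local diffeomorphism. Hence the projection of $K_1$ is a classical diagram of $K$ that misses the origin and is invariant under rotation by $2\pi/q$. $\square$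

**Remark (what the fixed point contributes).** Let $K=\{z_1^3=z_2^2\}\subset S^3\subset\mathbb C^2$ be the trefoil, $\gcd(q,6)=1$, $q>1$, $\zeta=e^{2\pi i/q}$, and $F(z_1,z_2)=(\zeta^2z_1,\zeta^3z_2)$. Then $F$ preserves $K$, since both sides of the equation are multiplied by $\zeta^6$. It has order $q$ and rotates $K=\{(\rho_1e^{2i\theta},\rho_2e^{3i\theta})\}$ by $\theta\mapsto\theta+2\pi/q$, that is, by $1/q$ of a turn. But no power $F^j$ with $0<j<q$ has a fixed point on $S^3$, since $\zeta^{2j}\ne1$ and $\zeta^{3j}\ne1$. For $q=5$ the trefoil, a knot of genus $1$, has no 5-periodic classical diagram, by Edmonds' bound $q\le2g+1$ (Topology Appl. 18 (1984)). So a symmetry of finite order that rotates the knot does not suffice for Step 4. In (1) it is $\varphi^q=1$ in $\mathrm{Aut}(G)$, and not only modulo inner automorphisms, that provides an element $t$ of finite order in $\Gamma$ and thereby a chance of a fixed point.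

## 4. Truncated hyperbolic space

**Proof of Theorem 1.** By Sections 1–3 it suffices to construct a $\Gamma$-model when $K$ is hyperbolic.

**Step 1: $\Gamma$ acts on $\mathbb H^3$.** Mostow–Prasad rigidity says that every automorphism of a lattice in $\mathrm{Isom}(\mathbb H^3)$ is conjugation by a unique isometry. For $\gamma\in\Gamma$ let $\beta(\gamma)$ be the isometry that induces $g\mapsto\gamma g\gamma^{-1}$ on $G$. By uniqueness $\beta:\Gamma\to\mathrm{Isom}(\mathbb H^3)$ is a homomorphism and is the inclusion on $G$.

**Step 2: equivariant truncation.** Let $\{B_p\}$ be a $G$-invariant family of open horoballs with disjoint closures at the parabolic fixed points $p$ of $G$. The group $\beta(\Gamma)$ permutes these points. Replace $B_p$ by $\bigcap_\gamma\beta(\gamma)B_{\beta(\gamma)^{-1}p}$, where $\gamma$ runs over the finite set $\Gamma/G$; the term depends only on the coset by $G$-invariance. This is a horoball at $p$ contained in $B_p$, and the new family is $\beta(\Gamma)$-invariant. Let $B_p'\subset B_p$ be the concentric horoball at distance $\delta>0$ inside the new $B_p$, and let $\hat E$ be the complement of all $B'_p$.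

**Step 3: the conditions.** Changing the sizes of the horoballs changes the quotient by $G$ only by a collar, so $\hat E/G\cong E$, which lifts to (M1). Horospheres are flat, isometries commute with the geodesic flow normal to them, and this flow identifies the region between the horospheres of $B'_p$ and $B_p$ with a product; this is (M2). The points $p$ form one $G$-orbit because $\partial E$ is connected, and their stabilizers are the conjugates of $P$. A parabolic isometry fixes only one point at infinity, so distinct planes have stabilizers that meet trivially. The group $P$, the cusp group of an orientable manifold, acts on its horosphere by translations. This is (M3). For (M4), $t$ has finite order, so $\beta(t)$ fixes a point $z\in\mathbb H^3$ (Cartan). If $z\in B'_p$, then $\beta(t)B'_p$ meets $B'_p$, so $\beta(t)$ preserves $B'_p$ and fixes $p$. Then it fixes pointwise the geodesic through $z$ with one end at $p$, and this geodesic meets the horosphere $\partial B_p'\subset\hat E$. $\square$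

## 5. Essential tori and Seifert pieces: what rigidity no longer gives

The smallest nontrivial knot is not covered by Theorem 1. Here is the statement that we are after.

**Theorem 5.** For a classical knot $K$ and $q>1$, conditions (a)–(e) of Section 1 are equivalent. Moreover, if $K$ is nontrivial, any $\varphi$ as in (1) is induced, up to inner automorphisms, by an orientation-preserving diffeomorphism $F$ of $(S^3,K)$ of order $q$. This $F$ is smoothly conjugate to a rotation about an unknotted axis disjoint from $K$, and it rotates $K$ by $1/q$ of a turn.

In particular (a)⇔(b): for every classical knot $K$ and every $q>1$, if $K$ admits a $q$-periodic virtual diagram, then it admits a $q$-periodic classical diagram. By Propositions 3 and 4, only a $\Gamma$-model is missing.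

The first thing to try is to work with maps. Waldhausen's theorem gives a homeomorphism $f$ of $E$ inducing $\varphi$. Cut $E$ along its JSJ tori, make $f$ periodic on each piece, and reassemble. Now $f^q$ is only isotopic to the identity, and even when the pieces have been made periodic, the outer automorphisms do not tell us that the two periodic maps agree along a common torus. For instance, on $\mathbb R^2/\mathbb Z^2$ the translations by $\alpha=(\frac12,0)$ and by $\alpha'=(0,\frac12)$ both have order 2 and both induce the identity on $\pi_1$. They are not conjugate by a map isotopic to the identity: such a map lifts to $\theta$ commuting with $\mathbb Z^2$ and satisfying $\theta(p+\alpha)=\theta(p)+\alpha'+n$ for some $n\in\mathbb Z^2$; applying this twice gives $\theta(p)+2\alpha=\theta(p)+2\alpha'+2n$, so $\alpha-\alpha'\in\mathbb Z^2$, which is false.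

The remedy is to glue *actions of $\Gamma$* and not maps. In the example, the group generated by $\mathbb Z^2$ and a lift $\tau$ of the translation remembers whether $\tau^2$ is $(1,0)$ or $(0,1)$ up to $2\mathbb Z^2$. We shall make $\Gamma$ act on the JSJ tree. The stabilizer $\Gamma_v$ of a vertex will act by isometries on a truncated copy of $\mathbb H^3$ or $\mathbb H^2\times\mathbb R$. For an edge, the *same* group $\Gamma_e$ acts on the two planes to be glued, and Bieberbach's theorem gives an equivariant affine identification. That theorem needs both actions to be faithful, and this is where $C_\Gamma(P)=\hat P$ being torsion-free is decisive.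

## 6. The JSJ tree as a $\Gamma$-tree

**JSJ decomposition.** Let $\mathcal T$ be the minimal family of disjoint incompressible tori, unique up to isotopy and possibly empty, that cuts $E$ into pieces that are Seifert fibered or have finite-volume hyperbolic interior (Thurston). Let $T$ be the tree dual to the preimage of $\mathcal T$ in $\tilde E$: vertices $v$ are the components $\tilde E_v$ of the complement, edges are the lifted tori. Every torus in $S^3$ separates, so $T/G$ is a finite tree. Its *root* is the piece containing $\partial E$. For a vertex $v$ or edge $e$ let $G_v,G_e$ (respectively $\Gamma_v,\Gamma_e$, once $\Gamma$ acts) be the stabilizers in $G$ (respectively $\Gamma$). The *peripheral subgroups* of $G_v$ are the stabilizers $\cong\mathbb Z^2$ of the boundary planes of $\tilde E_v$. They are the $G_e$ for $e$ an edge at $v$ and, for $v$ over the root, the stabilizers of the boundary planes of $\tilde E$ in $\tilde E_v$; the latter are conjugates of $P$ and are called *$\partial$-type*. Each $G_v$ has at least one peripheral subgroup, and $G$ is torsion-free.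

**Example 3.** For the trefoil, $\mathcal T=\emptyset$ and $T$ is a point. The exterior is Seifert fibered with regular fiber $h=(aba)^2=(ba)^3$, and $G/\langle h\rangle\cong\mathbb Z/2*\mathbb Z/3$, generated by the images of $aba$ and $ba$. For the sum of two trefoils the root piece is $(\text{pair of pants})\times S^1$ with fiber the meridian, and the other two pieces are trefoil exteriors. The fiber of a trefoil exterior meets a meridian of the boundary once, so the fibrations do not match and both tori are needed; $T/G$ is a path with three vertices, the root in the middle.

**Facts about the pieces.**

*Hyperbolic $v$.* $G_v$ is a torsion-free lattice in $\mathrm{Isom}(\mathbb H^3)$. Its maximal parabolic subgroups are the peripheral subgroups, and each is the full stabilizer in $G_v$ of its cusp.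

*Seifert $v$.* Let $h$ be the regular fiber, of infinite order. The base orbifold has $\chi^{orb}<0$: the orientable Seifert pieces with nonempty boundary and $\chi^{orb}\ge0$ are the solid torus (compressible boundary), $T^2\times I$ (excluded by minimality of $\mathcal T$ and since $E\not\cong T^2\times I$), and the twisted $I$-bundle over the Klein bottle (the Klein bottle does not embed in $S^3$). So $Q_v:=G_v/\langle h\rangle$ is a finite-coarea discrete subgroup of $\mathrm{Isom}(\mathbb H^2)$. Its cusp stabilizers are exactly the infinite cyclic groups $A/\langle h\rangle$, with $A\ni h$ peripheral in $G_v$. Moreover $Q_v$ has no nontrivial normal subgroup that is finite or cyclic. Indeed, a finite one has a point or a geodesic as fixed set, and an infinite cyclic one preserves a geodesic or fixes exactly one point at infinity. This set would be $Q_v$-invariant, which is impossible as $Q_v$ is nonelementary. So every normal cyclic subgroup of $G_v$ lies in $\langle h\rangle$, and $\langle h\rangle$ is characteristic in $G_v$.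

In both cases $G_v$ is nonabelian. Distinct boundary planes of $\tilde E_v$ have distinct stabilizers, which meet in $1$ (hyperbolic) or $\langle h\rangle$ (Seifert), since a nontrivial parabolic element fixes only one point at infinity. Distinct vertices have distinct stabilizers: if $G_v=G_{v'}$ with $v\neq v'$, then $G_v$ fixes the first edge of the path from $v$ to $v'$ and would lie in a group $\mathbb Z^2$.

**Step 1: $\Gamma$ acts on $T$.** The automorphism $g\mapsto l\varphi(g)l^{-1}$ fixes $P$ pointwise. By Waldhausen's theorem (Ann. of Math. 87 (1968), Cor. 6.5: an isomorphism of fundamental groups of Haken manifolds with incompressible boundary that respects peripheral structure is induced by a homeomorphism) it is induced by a homeomorphism $f$ of $E$. By uniqueness of $\mathcal T$ we may assume $f(\mathcal T)=\mathcal T$. Adjusting by a deck transformation, choose a lift $\tilde f$ with $\tilde fg\tilde f^{-1}=\varphi(g)$ for $g\in G$. It induces $F_T\in\mathrm{Aut}(T)$ with $F_T(gv)=\varphi(g)F_T(v)$. Since $\varphi^q=1$, $F_T^q$ commutes with $G$, so $F_T^q(v)$ and $v$ have the same stabilizer in $G$ and hence are equal. Thus $F_T^q=1$, and $t\mapsto F_T$ extends the action of $G$ to an action of $\Gamma$ on $T$.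

**Step 2: peripheral subgroups are permuted.** As $G\lhd\Gamma$, we have $\gamma G_v\gamma^{-1}=G_{\gamma v}$ and $\gamma G_e\gamma^{-1}=G_{\gamma e}$. For $\gamma=gt^j$, the homeomorphism $g\tilde f^{\,j}$ of $\tilde E$ induces the action of $\gamma$ on $T$, permutes the boundary planes of $\tilde E$, and sends a plane with stabilizer $A$ to one with stabilizer $\gamma A\gamma^{-1}$. So $A\mapsto\gamma A\gamma^{-1}$ maps peripheral subgroups of $G_v$ to peripheral subgroups of $G_{\gamma v}$, preserving the $\partial$-type.

**Step 3: no inversions.** $\Gamma$ acts on the tree $T/G$ and fixes the root, since $f$ preserves $\partial E$. So it preserves the distance to the root, which differs for the two ends of an edge. Hence $\Gamma$ acts on $T$ without inversions, and the direction "away from the root" is a $\Gamma$-invariant orientation of the edges. The groups $G_v,G_e$ are normal of finite index in $\Gamma_v,\Gamma_e$, and $\Gamma_e\subset\Gamma_v$ if $e$ is an edge at $v$.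

**Lemma 6.** Let $v_0$ be the vertex with $P$ peripheral of $\partial$-type in $G_{v_0}$. Then $P$ fixes only $v_0$ in $T$, $\{g\in G: gPg^{-1}=P\}=P$, and $C_\Gamma(P)=\hat P$. In particular $C_\Gamma(P)$ is torsion-free.

**Proof.** $P$ has rank 2, and distinct peripheral subgroups of $G_{v_0}$ meet in a cyclic group, so $P$ lies in no edge group at $v_0$. Hence it fixes no vertex other than $v_0$. If $gPg^{-1}=P$, then $P$ fixes $gv_0$, so $gv_0=v_0$ and $g\in G_{v_0}$. Then $g$ (respectively its image in $Q_{v_0}$) fixes the cusp of $P$, so $g\in P$. In particular $C_G(P)=P$. Finally, $u$ centralizes $P$. If $n=gt^j\in C_\Gamma(P)$, then $nu^{-j}\in G\cap C_\Gamma(P)=P$, so $n\in\hat P$; and $\hat P\subset C_\Gamma(P)$ since $\hat P$ is abelian and contains $P$. $\square$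

## 7. Isometric actions of the vertex stabilizers

The goal is a homomorphism $\beta$ from $\Gamma_v$ to the isometries of $\mathbb H^3$ or $\mathbb H^2$, and control of its kernel.

**Step 1: hyperbolic $v$.** As in Section 4, by Mostow–Prasad rigidity conjugation by $\gamma\in\Gamma_v$ on $G_v$ is induced by a unique isometry $\beta(\gamma)$. This gives a homomorphism $\beta:\Gamma_v\to\mathrm{Isom}(\mathbb H^3)$ that extends the inclusion of $G_v$. Its image is discrete, because it contains $G_v$ with finite index.

**Step 2: Seifert $v$, a normal surface group.** $\Gamma_v$ normalizes $\langle h\rangle$. Put $B_v=\Gamma_v/\langle h\rangle$, which contains $Q_v$ as a normal subgroup of finite index. The finitely generated group $Q_v$ has a torsion-free orientation-preserving subgroup of some finite index $n$. The intersection $Q'$ of all subgroups of index $n$ of $Q_v$ is characteristic and of finite index, so $Q'\lhd B_v$. It is the free group of an orientable punctured finite-area hyperbolic surface $S'$. The group $B_v$ permutes the maximal parabolic subgroups $Q'\cap(A/\langle h\rangle)$ of $Q'$, because $\Gamma_v$ permutes the peripheral subgroups $A$ of $G_v$.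

**Step 3: Seifert $v$, a fixed hyperbolic structure.** The Dehn–Nielsen–Baer theorem for punctured surfaces (Farb–Margalit, *A Primer on Mapping Class Groups*, Thm 8.8) says that the outer automorphisms of $Q'$ that permute the puncture classes, up to inversion, are those induced by homeomorphisms of $S'$. So the image $\Theta$ of $B_v$ in $\mathrm{Out}(Q')$ lies in $\mathrm{Mod}^{\pm}(S')$. It is finite, as a quotient of $B_v/Q'$. Then $\Theta$ fixes a point of Teichmüller space (Kerckhoff 1983; Wolpert, J. Differential Geom. 25 (1987)). If $S'$ is a thrice-punctured sphere, Teichmüller space is a point. Otherwise take the $\Theta$-orbit of a finite filling family of curves. The sum of its length functions is $\Theta$-invariant, proper, and strictly convex along Weil–Petersson geodesics, so its unique minimum is fixed by $\Theta$. This also covers orientation-reversing elements.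

**Step 4: Seifert $v$, the representation.** A fixed point means that there are a type-preserving discrete faithful finite-coarea $j:Q'\to\mathrm{Isom}(\mathbb H^2)$ and, for each $b\in B_v$, an isometry $\beta(b)$ with
$$\beta(b)\,j(a)\,\beta(b)^{-1}=j(bab^{-1})\qquad(a\in Q').$$
It is unique, since $j(Q')$ has trivial centralizer. So $\beta:B_v\to\mathrm{Isom}(\mathbb H^2)$ is a homomorphism extending $j$. Its image contains $j(Q')$ with finite index and is discrete. Its kernel misses $Q'$ and is finite. It is injective on $Q_v$, because $Q_v$ has no nontrivial finite normal subgroup.

**Step 5: Seifert $v$, the cusps.** Let $C'\subset Q'$ be the maximal parabolic subgroup of a cusp. An element of $Q_v$ fixing the cusp normalizes its stabilizer $C'$ in the normal subgroup $Q'$; conversely, an element normalizing $C'$ fixes the unique fixed point of $C'$. So the cusp stabilizer in $Q_v$ is $N_{Q_v}(C')$, both in the original structure and, since $j$ is type-preserving, under $\beta$. Hence the cusp stabilizers of $\beta(Q_v)$ are again the groups $A/\langle h\rangle$ with $A$ peripheral, and $\beta(\gamma)$ sends the cusp of $A$ to that of $\gamma A\gamma^{-1}$. We also write $\beta$ for the composite $\Gamma_v\to B_v\to\mathrm{Isom}(\mathbb H^2)$.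

The next two lemmas are the source of all faithfulness below.

**Lemma 7.** If $\sigma\in\Gamma_v$ is torsion and centralizes a peripheral subgroup $A$ of $G_v$, then $\sigma$ centralizes $G_v$.

**Proof.** *Hyperbolic case.* Put the cusp of $A$ at $\infty$. Then $\beta(\sigma)$ fixes $\infty$ and acts on $\mathbb C$ as a Euclidean similarity commuting with a rank-2 lattice of translations. So its linear part is trivial and it is a translation. Having finite order, it is the identity. By the definition of $\beta$, $\sigma$ centralizes $G_v$.

*Seifert case.* The group $\beta(A)$ is infinite cyclic and fixes the cusp $\infty$. The orientation-reversing isometries in a cusp stabilizer of a discrete group have the form $z\mapsto-\bar z+b$ and order 2, so $\beta(A)$ is generated by a translation $z\mapsto z+\tau$ with $\tau\neq0$ real. Since $\beta(\sigma)$ commutes with it, $\beta(\sigma)$ fixes $\infty$ and has the form $az+b$ or $-a\bar z+b$ with $a>0$. Commuting forces $a\tau=\tau$ in the first case and $-a\tau=\tau$ in the second. So $\beta(\sigma)$ is a translation, and by finite order $\beta(\sigma)=1$. As $\beta$ is faithful on $Q_v$, $\sigma g\sigma^{-1}=gh^{e(g)}$ for every $g\in G_v$, with $e(g)\in\mathbb Z$. Since $h\in A$, $\sigma$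 commutes with $h$, so $\sigma^kg\sigma^{-k}=gh^{ke(g)}$ for all $k$. As $\sigma$ is torsion and $h$ has infinite order, $e(g)=0$. $\square$

**Lemma 8.** If $\sigma\in\Gamma_v$ is torsion and centralizes a peripheral subgroup of $G_v$ (for instance, if $\sigma$ centralizes $G_v$), then $\sigma=1$.

**Proof.** By Lemma 7, $\sigma$ centralizes $G_v$. For an edge $e'$ at $v$ we have $G_{\sigma e'}=\sigma G_{e'}\sigma^{-1}=G_{e'}$, and distinct edges at $v$ have distinct stabilizers, so $\sigma e'=e'$. Hence $\sigma$ fixes the other endpoint $v'$ and centralizes $G_{e'}$, which is peripheral in $G_{v'}$. By Lemma 7, $\sigma$ centralizes $G_{v'}$. As $T$ is connected, $\sigma$ centralizes every vertex group, hence $P$. By Lemma 6, $\sigma=1$. $\square$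

## 8. Truncated vertex spaces

For each $v$ we construct a contractible space $X_v$ with a proper cocompact isometric $\Gamma_v$-action and flat boundary planes.

**Step 1: hyperbolic $v$.** Let $X_v$ be $\mathbb H^3$ minus a $\beta(\Gamma_v)$-invariant family of open horoballs with disjoint closures at all the parabolic fixed points, obtained as in Section 4. The kernel of $\beta$ meets $G_v$ trivially, so it is finite. Both are normal in $\Gamma_v$, so $\ker\beta$ centralizes $G_v$ and is trivial by Lemma 8. So $\Gamma_v$ acts faithfully, properly, cocompactly and isometrically on $X_v$.

**Step 2: Seifert $v$, an action on the line.** Define $\varepsilon:\Gamma_v\to\{\pm1\}$ by $\gamma h\gamma^{-1}=h^{\varepsilon(\gamma)}$, and let $\mathbb R_\varepsilon$ be $\mathbb R$ with $\gamma$ acting by $\varepsilon(\gamma)$. The five-term exact sequence of $1\to\langle h\rangle\to\Gamma_v\to B_v\to1$ contains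
$$H^1(\Gamma_v;\mathbb R_\varepsilon)\to H^1(\langle h\rangle;\mathbb R_\varepsilon)^{B_v}\to H^2(B_v;\mathbb R_\varepsilon).\tag{5}$$
A homomorphism $\psi:\langle h\rangle\to\mathbb R$ is moved by $\gamma$ to $h\mapsto\varepsilon(\gamma)\psi(\gamma^{-1}h\gamma)=\varepsilon(\gamma)^2\psi(h)=\psi(h)$, so the middle term is all of $\mathrm{Hom}(\langle h\rangle,\mathbb R)$. The last term is $0$: restriction to the finite-index subgroup $Q'$ is injective by transfer, and $Q'$ is free. So there is $r:\Gamma_v\to\mathbb R$ with
$$r(\gamma\gamma')=r(\gamma)+\varepsilon(\gamma)r(\gamma'),\qquad r(h)=1.$$

**Step 3: Seifert $v$, the space.** Let $\Gamma_v$ act on $\mathbb H^2\times\mathbb R$ by $\gamma(z,y)=(\beta(\gamma)z,\ \varepsilon(\gamma)y+r(\gamma))$. This is an isometric action by the rule for $r$. It is proper: if $\gamma$ moves a compact set to meet itself, then $\beta(\gamma)$ lies in a finite set as $\beta(\Gamma_v)$ is discrete; $\langle h\rangle$ has finite index in $\ker(\beta:\Gamma_v\to\mathrm{Isom}(\mathbb H^2))$; and $h$ translates $\mathbb R$ by $1$, so only finitely many powers of $h$ are possible in each of finitely many cosets. The kernel of the action is a finite normal subgroup. It meets the torsion-free $G_v$ trivially,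 so it centralizes $G_v$ and is trivial by Lemma 8. Let $X_v=Y\times\mathbb R$, where $Y$ is $\mathbb H^2$ minus a $\beta(\Gamma_v)$-invariant family of open horodiscs with disjoint closures at all cusps. The action on $X_v$ is cocompact.

**Step 4: properties used for gluing.** In both cases the following hold.

* $X_v$ is contractible, being a deformation retract of $\mathbb H^3$ or $\mathbb H^2\times\mathbb R$ (push each removed horoball or horodisc to its boundary along the geodesics from its center).
* $G_v$ acts freely on $X_v$, being torsion-free and acting properly.
* The boundary planes carry $\Gamma_v$-invariant flat Euclidean metrics. They correspond to the peripheral subgroups of $G_v$: the plane $\Pi_A$ has $G_v$-stabilizer $A$, and $\gamma\Pi_A=\Pi_{\gamma A\gamma^{-1}}$. Each $A$ acts on $\Pi_A$ by translations. In the hyperbolic case $A$ is the cusp group of an orientable manifold. In the Seifert case $A$ acts by translations on the horocycle as in the proof of Lemma 7, and $\varepsilon|_A=1$ because $h\in A$ and $A$ is abelian.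
* The $\Gamma_v$-stabilizer of $\Pi_{G_e}$ is $\{\gamma\in\Gamma_v:\gamma G_e\gamma^{-1}=G_e\}=\Gamma_e$, since distinct edges at $v$ have distinct stabilizers.
* The geodesic flow normal to the boundary commutes with isometries. By cocompactness it gives disjoint $\Gamma_v$-invariant collars $\Pi\times[0,\delta)$ on which stabilizers act as (action on $\Pi$)$\times\mathrm{id}$.

**Step 5: $\Gamma_e$ acts faithfully on $\Pi_{G_e}$.** The kernel $N_e$ is finite by properness. It meets $G_e$ trivially and both are normal in $\Gamma_e$, so $N_e$ centralizes $G_e$. By Lemma 8, $N_e=1$.

**Example 4 (trefoil, $q=3$).** Continue Example 2; here $v$ is the only vertex and $\Gamma_v=\Gamma$. From $aba=bab$ one gets $(ba)^{-1}a(ba)=b$ and $(ba)^{-1}b(ba)=a^{-1}ba=c$, so $\varphi$ is conjugation $g\mapsto(ba)^{-1}g(ba)$. Hence $\tau=ba\,t$ is central in $\Gamma$, and since $\varphi(ba)=ba$, $\tau^3=(ba)^3=h$. Therefore $\varepsilon=1$. The image of $\tau$ in $B_v$ has order 3 and $\beta(\tau)=1$, so $\beta$ is not faithful on $B_v$. But $r(\tau)=\frac13$, so $\tau$ acts on $\mathbb H^2\times\mathbb R$ as a vertical translation. On $G$, $r$ is one sixth of the exponent sum in $a,b$, as $h$ has exponent sum 6. The torsion element $t=(ba)^{-1}\tau$ acts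 on $\mathbb H^2$ as $\beta(ba)^{-1}$, an elliptic element of order 3, and $r(t)=-\frac26+\frac13=0$. So $t$ fixes a vertical line pointwise.

## 9. Gluing by Bieberbach's theorem

**Step 1: the pieces together.** Choose $X_v$ for one representative of each $\Gamma$-orbit of vertices, and set $X_{\gamma v}=\gamma X_v$ in $\Gamma\times_{\Gamma_v}X_v$. This gives a $\Gamma$-space $\bigsqcup_vX_v$, and all properties of Section 8 hold at every vertex. There are finitely many orbits, so one $\delta$ serves for all collars.

**Step 2: the gluing maps.** Let $e=(v,w)$ be an edge, oriented away from the root. On each of the planes $\Pi_{e,v}\subset\partial X_v$ and $\Pi_{e,w}\subset\partial X_w$ with stabilizer $\Gamma_e$, this group acts isometrically, properly, cocompactly and faithfully, that is, as a crystallographic group. Bieberbach's second theorem says that an isomorphism of crystallographic groups of the same dimension is realized by an affine isomorphism. Applied to the identity of $\Gamma_e$, it gives a $\Gamma_e$-equivariant affine isomorphism $\theta_e:\Pi_{e,v}\to\Pi_{e,w}$. Choose $\theta_e$ for representatives of the edge orbits and put $\theta_{\gamma e}=\gamma\theta_e\gamma^{-1}$. This is well defined: if $\gamma e=\gamma'e$, then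 $\gamma^{-1}\gamma'\in\Gamma_e$ commutes with $\theta_e$, and there are no inversions.

**Step 3: the manifold.** Glue along all $\theta_e$ to get $\hat E$. Near a glued plane use the chart $\Pi_{e,v}\times(-\delta,\delta)$ in which $(p,\tau)$ is the point at depth $-\tau$ over $p$ in $X_v$ if $\tau\le0$, and the point at depth $\tau$ over $\theta_e(p)$ in $X_w$ if $\tau\ge0$. An element $\gamma$ carries the chart of $e$ to that of $\gamma e$ by $\gamma|_{\Pi}\times\mathrm{id}$. So $\hat E$ is a smooth 3-manifold with a smooth $\Gamma$-action. Its boundary consists of the $\partial$-type planes. It is a tree of contractible spaces glued along collared planes, hence contractible.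

**Step 4: the action is proper.** Each point has a neighborhood meeting at most two of the $X_v$, so a compact $C\subset\hat E$ meets $X_v$ only for $v$ in a finite set $V_C$. If $c,\gamma c\in C$ and $c\in X_v$, then $v,\gamma v\in V_C$. Fix $v,w\in V_C$ and $\gamma_0$ with $\gamma_0v=w$. The elements $\gamma$ with $\gamma v=w$ and $\gamma(C\cap X_v)\cap(C\cap X_w)\ne\emptyset$ are $\gamma=\gamma_0\delta'$ with $\delta'\in\Gamma_v$ and $\delta'(C\cap X_v)\cap\gamma_0^{-1}(C\cap X_w)\ne\emptyset$. By properness on $X_v$ there are finitely many.

**Step 5: $G$ acts freely.** If $g\in G$ fixes a point $p$, it permutes the one or two pieces containing $p$. As there are no inversions it preserves one such piece $X_v$, and $G_v$ acts freely on $X_v$. So $g=1$.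

## 10. Recognizing the exterior and finding the axis

We check that $\hat E$ is a $\Gamma$-model. Put $E'=\hat E/G$. It is compact, since there are finitely many $G$-orbits of vertices and $G_v$, of finite index in $\Gamma_v$, acts cocompactly on $X_v$. It is aspherical with $\pi_1(E')=G$.

**Step 1: boundary; conditions (M2) and (M3).** The flat metrics and collars of Section 8 on the $\partial$-type planes give (M2). By Step 2 of Section 6 and transitivity of $G$ on the boundary planes of $\tilde E$, the $\partial$-type subgroups are the conjugates of $P$. By Lemma 6 such a subgroup determines its vertex, and in $G_v$ it determines its plane. So the components of $\partial\hat E$ correspond bijectively and $G$-equivariantly to the conjugates of $P$, and $G$ permutes them transitively. The $G$-stabilizer of $\Pi_P$ is $\{g:gPg^{-1}=P\}=P$, acting by translations; this is (M3). So $\partial E'=\Pi_P/P$ is a flat torus with peripheral subgroup $P$, and it is incompressible because $P\subset G$.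

**Step 2: $E'$ is orientable.** The class $w_1(E')$ vanishes on the torus $\partial E'$, hence on $x$, which generates $H_1(E')=\mathbb Z$.

**Step 3: $E'$ is irreducible.** Let $S\subset E'$ be an embedded sphere. It is null-homotopic because $\pi_2(E')=0$, so it is zero in $H_2(E';\mathbb Z/2)$ and separates: $E'=M_1\cup_SM_2$ with the connected set $\partial E'$ in $M_2$. Then $G=\pi_1(M_1)*\pi_1(M_2)$, and a conjugate of $x\in P$ lies in $\pi_1(M_2)$. The meridian $x$ normally generates the knot group, so $\pi_1(M_1)\cong G/\langle\langle\pi_1(M_2)\rangle\rangle=1$. Capping off $M_1$ by a ball gives $S^3$ (Perelman), so $M_1$ is a ball.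

**Step 4: $E'$ is $E$; condition (M1).** Both $E'$ and $E$ are Haken with incompressible boundary, and the identity of $G$ takes the peripheral subgroup $P$ to itself. By Waldhausen's theorem it is induced by a homeomorphism $\Psi:E'\to E$, which may be taken to be a diffeomorphism and has a $G$-equivariant lift $\hat E\to\tilde E$.

**Step 5: the fixed point; condition (M4).** The finite group $\langle t\rangle$ acts on the tree $T$ without inversions, so $t$ fixes a vertex $v$. Then $t\in\Gamma_v$ acts isometrically and with finite order on $\mathbb H^3$ or $\mathbb H^2\times\mathbb R$, so it has a fixed point there (Cartan). Suppose that this point, respectively its $\mathbb H^2$-coordinate, lies in a removed horoball or horodisc. Then $t$ preserves it, since it permutes the disjoint family; so it fixes its center and fixes pointwise the geodesic through the point with one end at the center. That geodesic meets the horosphere or horocycle, and in the Seifert case the $\mathbb R$-coordinate is kept. So $t$ has a fixed point in $X_v\subset\hat E$.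

**Proof of Theorem 5.** (a)⇒(b)⇒(c) are trivial, (c)⇒(d) is in Section 1, and (d)⇒(e) is Proposition 3. For (e)⇒(a), if $K$ is trivial use a round circle about the origin. If $K$ is nontrivial, $\hat E$ is a $\Gamma$-model for the given $\varphi,l,s$, and Proposition 4 gives both (a) and the "moreover" part. $\square$

**Remark.** With Edmonds' bound $q\le2g+1$ for classical periods of a nontrivial knot of genus $g$ (Topology Appl. 18 (1984)), Theorem 5 shows that a nontrivial classical knot of genus $g$ has no $q$-periodic virtual diagram, nor a $q$-periodic diagram of its welded class, with $q>2g+1$. For the trefoil, $g=1$, so no virtual or welded diagram of it is $q$-periodic with $q>3$, while Example 1 shows that $q=3$ occurs.
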